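# Siegel discs of exponential maps and the Brjuno condition

## 1. The theorem for fixed points and for cycles

Throughout, $\lambda=e^{2\pi i\alpha}$ with $\alpha\in\mathbb R\setminus\mathbb Q$, and $p_n/q_n$ are the convergents of the continued fraction of $\alpha$. We say that $\alpha$ satisfies the Brjuno condition if
$$\sum_{n=0}^{\infty}\frac{\log q_{n+1}}{q_n}<\infty .$$

**Theorem 1.** The origin is a Siegel fixed point of
$$E(z)=\lambda\int_0^z e^t\,dt=\lambda(e^z-1)$$
if and only if $\alpha$ satisfies the Brjuno condition.

**Theorem 2.** Let $f(z)=\alpha_0e^{\beta_0 z}+\gamma_0$, $\alpha_0\beta_0\ne0$, have a cycle of period $n\ge1$ and multiplier $\lambda=e^{2\pi i\alpha}$, $\alpha\in\mathbb R\setminus\mathbb Q$. The cycle is Siegel if and only if $\alpha$ satisfies the Brjuno condition.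

Let us unpack this. The map $E$ fixes $0$ and $E'(0)=\lambda$, so to first order $E$ is an irrational rotation. The origin is a *Siegel* fixed point if some neighborhood of $0$ carries a conformal conjugacy from $E$ to the rotation $\zeta\mapsto\lambda\zeta$ of the unit disc; otherwise it is a *Cremer* fixed point. For a cycle of period $n$ with multiplier $\lambda$ (the derivative of $f^n$ at any of its points) we ask the same of $f^n$ at a point of the cycle. The theorem says that an arithmetic condition on $\alpha$ decides which case occurs.

Two values of $\alpha$ show what the condition means. For the golden mean, the $q_n$ are the Fibonacci numbers. They grow exponentially and $q_{n+1}\le 2q_n$, so $\sum\log(2q_n)/q_n$ converges and the Brjuno condition holds. On the other hand, build $\alpha=[0;a_1,a_2,\dots]$ inductively with $a_{n+1}\ge e^{q_n}$. Then $q_{n+1}\ge a_{n+1}q_n\ge e^{q_n}$, every term of the sum is at least $1$, and the condition fails.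

We take three theorems as given.

- (Brjuno) If $\alpha$ satisfies the Brjuno condition, every analytic germ $\lambda z+\cdots$ is analytically linearizable at $0$.
- (Yoccoz; Okuyama) If an irrationally indifferent cycle of a quadratic polynomial with multiplier $\lambda$ is Siegel, then $\alpha$ satisfies the Brjuno condition.
- (Geyer) If the origin is a Siegel fixed point of $\lambda\int_0^z(1+t)e^t\,dt$, then $\alpha$ satisfies the Brjuno condition.

Brjuno's theorem, applied to $E$ or to the germ of $f^n$ at a point of the cycle, gives "if" in both theorems. What has to be proved is "only if". For $E$ this is the problem we treat; it comes from Yûsuke Okuyama, "Linearization problem on structurally finite entire functions", arXiv:math/0408222 (2004). The plan is to push linearizability from $E$ to Geyer's map $\lambda\int_0^z(1+t)e^t\,dt=\lambda ze^z$ and, for cycles, to a quadratic polynomial.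

## 2. The linearizing series

**Definition (normalized linearizer).** Let $g(z)=y+\lambda(z-y)+\cdots$ be an analytic germ at $y$. Its normalized linearizer is the formal series $L(\zeta)=y+\zeta+\sum_{k\ge2}l_k\zeta^k$ with $g\circ L(\zeta)=L(\lambda\zeta)$.

It exists and is unique. Indeed, let $y=0$, $g=\lambda z+\sum_{k\ge2}a_kz^k$ and $l_1=1$. The coefficient of $\zeta^k$ in $g(L(\zeta))$ is $\lambda l_k+\sum_{m\ge 2}a_m\sum l_{i_1}\cdots l_{i_m}$, and in $L(\lambda\zeta)$ it is $\lambda^kl_k$. So we need
$$(\lambda^k-\lambda)\,l_k=\sum_{m=2}^{k}a_m\sum_{i_1+\dots+i_m=k}l_{i_1}\cdots l_{i_m}\qquad(k\ge2). \tag{1}$$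
On the right all $i_j\ge1$ and $m\ge2$, so only $l_1,\dots,l_{k-1}$ occur. Since $\lambda$ is not a root of unity, $\lambda^k-\lambda\ne0$ and (1) determines $l_k$.

The germ is *linearizable* if $L$ converges near $0$, equivalently if $|l_k|\le M^k$ for $k\ge2$ and some $M$. For the map $E$ this is the Siegel property. If $h$ conjugates $E$ near $0$ to the rotation of the unit disc, then $h(0)=0$, because $0$ is the only fixed point of the rotation. After rescaling the variable, $h^{-1}$ is a convergent normalized linearizer, and by uniqueness it is $L$. Conversely, if $L$ converges it is univalent on a small disc $D_r$, and $z\mapsto L^{-1}(z)/r$ is a conjugacy onto the unit disc. For a cycle it does not matter which point we use. If $L$ linearizes $g^n$ at $y_1$, then $g\circ L$, with its variable rescaled, linearizes $g^n$ at $g(y_1)$; here $g'(y_1)\ne0$ because the multiplier is not $0$.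

Here are the first coefficients for $E$. Its Taylor coefficients are $\lambda/k!$, so (1) gives
$$l_2=\frac{1}{2(\lambda-1)},\qquad l_3=\frac{1}{\lambda^2-1}\Big(l_2+\frac16\Big)=\frac{\lambda+2}{6(\lambda-1)(\lambda^2-1)} .$$
The small divisors $\lambda^{k-1}-1$ appear in the denominators. One might hope to show directly that for bad $\alpha$ these denominators make $l_k$ grow too fast. But a general germ can hide them completely. Take $g(z)=\lambda z/(1-z)$ and
$$L(\zeta)=\frac{\zeta}{1+c\zeta},\quad c=\frac1{1-\lambda}:\qquad g(L(\zeta))=\frac{\lambda\zeta}{1+(c-1)\zeta},\quad L(\lambda\zeta)=\frac{\lambda\zeta}{1+c\lambda\zeta},$$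
and $c-1=c\lambda$. So this $g$ is linearizable for every irrational $\alpha$. A proof that Siegel implies Brjuno must therefore use the particular map, and the numerators in (1) may cancel the denominators. We shall never estimate a divisor; we only count degrees in parameters.

## 3. Spreading linearizability through a polynomial family

We want a family containing both $E$ and Geyer's map. Consider, for $(\varepsilon,u)\in\mathbb C^2$,
$$H_{\varepsilon,u}(w)=\lambda\Big(e^w\,\frac{\varepsilon+(1-\varepsilon+\varepsilon u)w}{1+uw}-\varepsilon\Big). \tag{2}$$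
Then $H_{\varepsilon,u}(0)=0$ and $H_{\varepsilon,u}'(0)=\lambda(\varepsilon+(1-\varepsilon+\varepsilon u)-\varepsilon u)=\lambda$. Two special cases are
$$H_{1,u}(w)=\lambda(e^w-1)=E(w)\ \text{ for every }u,\qquad H_{0,0}(w)=\lambda we^w=\lambda\int_0^w(1+t)e^t\,dt .$$

**Proposition 3.** If the origin is linearizable for $H_{\varepsilon,u}$ for all $(\varepsilon,u)$ in some nonempty open set $O'\subset\mathbb C^2$, then it is linearizable for $H_{0,0}$.

*Proof.* *Degrees.* This step bounds the degree of $l_k$ in the parameters. Write $H_{\varepsilon,u}=\lambda w+\sum_{k\ge2}a_kw^k$. Expanding $(1+uw)^{-1}=\sum(-u)^jw^j$, the coefficient $a_k$ is a polynomial in $(\varepsilon,u)$: a sum of terms $\varepsilon u^j$ with $j\le k$ and $(1-\varepsilon+\varepsilon u)u^j$ with $j\le k-1$, times constants. So $\deg a_k\le k+1\le3(k-1)$ for $k\ge2$. By induction the coefficients $l_k(\varepsilon,u)$ of the normalized linearizer satisfy $\deg l_k\le3(k-1)$. Indeed, a term on the right of (1) has degree at most $3(m-1)+\sum_{j=1}^m3(i_j-1)=3(k-1)$.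

*Uniformity.* This step makes the bound on $l_k$ uniform. For each $(\varepsilon,u)\in O'$ there is $M\in\mathbb N$ with $|l_k(\varepsilon,u)|\le M^k$ for all $k\ge2$. So $O'$ is the union over $M\in\mathbb N$ of the relatively closed sets $\{|l_k|\le M^k\ \forall k\ge2\}$. By Baire's theorem one of them has interior: there are $M$ and a closed polydisc in $O'$ with center $(b_1,b_2)$ and radius $\rho_0>0$ on which $|l_k|\le M^k$ for all $k\ge2$.

*Evaluation at the origin of parameter space.* A polynomial of degree $O(k)$ that is bounded by $M^k$ on a polydisc is exponentially bounded in $k$ at any other point. Write $l_k=\sum_{i+j\le3k}c_{ij}(\varepsilon-b_1)^i(u-b_2)^j$. Cauchy's estimates give $|c_{ij}|\le M^k\rho_0^{-i-j}$. Hence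
$$|l_k(0,0)|\le(3k+1)^2M^k\max\big(1,\max(|b_1|,|b_2|)/\rho_0\big)^{3k},$$
which is at most $\tilde M^k$ for a suitable $\tilde M$. These are the linearizer coefficients of $H_{0,0}$. $\square$

So why are we not done? If $E$ is Siegel, then $H_{\varepsilon,u}$ is linearizable on the line $\varepsilon=1$. But this is one map repeated, and the line is not open. The second coefficient shows it:
$$l_2(\varepsilon,u)=\frac{1-\tfrac{\varepsilon}{2}-u+\varepsilon u}{\lambda-1},\qquad l_2(1,u)=\frac{1}{2(\lambda-1)} .$$
On $\varepsilon=1$ the polynomials $l_k$ are constant in $u$, and a bound there says nothing off the line: the polynomials $k!\,(\varepsilon-1)$ vanish on it and equal $-k!$ at $(0,0)$. We need an open set of linearizable parameters.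

Nor can we deform $E$ among exponential maps to get one. If $\alpha_0e^{\beta_0z}+\gamma_0$ fixes $0$ with multiplier $\lambda$, then $\gamma_0=-\alpha_0$ and $\alpha_0\beta_0=\lambda$, and conjugation by $z\mapsto\beta_0z$ gives exactly $E$. The parameters must come from outside. For $\varepsilon\ne0$, undoing a scaling, (2) is conjugate to a map with one pole and one zero of the factor multiplying the exponential: with $t=\varepsilon u$, $s=1-\varepsilon+\varepsilon u$,
$$H_{\varepsilon,u}(w)=\varepsilon F_{s,t}(w/\varepsilon),\qquad F_{s,t}(z)=\lambda\Big(e^{(1-s+t)z}\,\frac{1+sz}{1+tz}-1\Big),\qquad \varepsilon=1-s+t . \tag{3}$$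
Here $F_{s,s}=E$. If we simply choose $s\ne t$ close together, the germ at $0$ changes, and we have no reason to believe that it stays linearizable. The zero–pole pair must be inserted so that the dynamics near $0$ does not change up to conformal conjugacy.

This is done by quasiconformal surgery at a point $p\neq0$ with $E(p)=0$, for instance $p=2\pi i$. Near $p$ we multiply $e^z$ by $1+\delta/(z-p)$, and we interpolate back to $E$ in an annulus around $p$. The new map is not holomorphic on the annulus, but the annulus maps into the Siegel disc and its orbit never comes back. So an invariant complex structure exists and the map can be straightened. The result is a map $F_{s,t}$. Its critical values lie near the fixed point inside the Siegel disc, where we can move them by a second surgery. The two critical values give two complex parameters, as many as the pair $(s,t)$ has. That the resulting parameters fill an open set will follow from a conformal invariant: how deep each critical value sits in the Siegel disc.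

For Theorem 2 we carry cycles and $N$ pairs from the start. So from now on
$$f(z)=ce^z+\gamma,\qquad c\gamma\ne0,\qquad 0=x_1\mapsto x_2\mapsto\dots\mapsto x_n\mapsto x_1, \tag{4}$$
where $(x_j)$ is a Siegel cycle of period $n$ and multiplier $\lambda$, with indices mod $n$. For $E$: $n=1$, $c=\lambda$, $\gamma=-\lambda$. In Theorem 2, conjugating $\alpha_0e^{\beta_0z}+\gamma_0$ by $z\mapsto\beta_0(z-x_1)$ gives $c=\beta_0\alpha_0e^{\beta_0x_1}$ and $\gamma=\beta_0(\gamma_0-x_1)$. Here $\gamma\ne0$, because $x_1$ is a value of the map while $\gamma_0$ is omitted. For the same reason $x_j\ne\gamma$ for all $j$ in (4). Fix $N\ge1$, and write $D(\zeta_0,r)$ for the open disc of radius $r$ about $\zeta_0$ and $D_r=D(0,r)$.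

## 4. Quasiconformal facts and a class of maps with an explicit formula

A quasiconformal (qc) map is an orientation preserving homeomorphism $\varphi$ with locally square integrable distributional derivatives, whose Beltrami coefficient $\mu_\varphi=\bar\partial\varphi/\partial\varphi$ satisfies $\|\mu_\varphi\|_\infty<1$. For example, $z+k\bar z$ with $|k|<1$ has constant coefficient $k$. If $\mu$ is the coefficient of $\varphi$, write $g^*\mu$ for the coefficient of $\varphi\circ g$. For holomorphic $g$ the chain rule gives $g^*\mu=\mu(g)\,\overline{g'}/g'$, so $|\mu|$ is preserved. At points where $\mu(g(z))=0$ one has $g^*\mu=\bar\partial g/\partial g$. We use the following textbook facts.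

- (Q1) Measurable Riemann mapping theorem: if $\|\mu\|_\infty<1$, there is a unique qc homeomorphism $\varphi$ of $\mathbb C$ with coefficient $\mu$ fixing two given distinct points. If $\tau\mapsto\mu_\tau\in L^\infty(\mathbb C)$ is holomorphic on an open subset of $\mathbb C^m$ and $\|\mu_\tau\|_\infty\le k<1$, then $\tau\mapsto\varphi_\tau(z)$ is holomorphic for every $z$ (Ahlfors–Bers), and $|\varphi_\tau|$ is bounded on compact sets uniformly in $\tau$.
- (Q2) A qc map of $\hat{\mathbb C}$ fixing $\infty$ and its inverse are Hölder continuous in the spherical metric.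
- (Q3) A qc map whose coefficient vanishes a.e. on an open set is conformal there (Weyl). Compositions and inverses of qc maps are qc, and qc maps preserve null sets. So two qc maps with the same coefficient on an open set differ there by post-composition with a conformal map.

From (Q2) we get polynomial bounds. The chordal distance from $z$ to $\infty$ is comparable to $1/|z|$ for $|z|\ge1$. Hölder continuity of $\varphi^{-1}$ at $\infty$ then reads $1/|z|\le C|\varphi(z)|^{-1/\Lambda}$ when $|\varphi(z)|\ge1$, that is $|\varphi(z)|\le C'|z|^{\Lambda}$. The same holds for $\varphi^{-1}$. So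
$$|\varphi^{\pm1}(z)|\le C|z|^{\Lambda}\qquad(|z|\ge1). \tag{5}$$

**Definition (the class $\mathcal T_N$).** It consists of the continuous $g:\mathbb C\to\hat{\mathbb C}$ such that

- exactly $N$ points have $g=\infty$ (poles) and exactly $N$ points have $g=\gamma$ ($\gamma$-points);
- $g$ is an orientation preserving local homeomorphism at every point except exactly $2N$ points, where it is an orientation preserving branched cover of local degree $2$, and none of these $2N$ points is mapped to $\infty$ or $\gamma$;
- $\log^+|g(z)|\le C|z|^m$ for all large $|z|$, for some $C,m$.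

As an example with $N=1$, $\gamma=-\lambda$, take $s=1$, $t=-1$ in (3): $F_{1,-1}(z)=\lambda\big(e^{-z}\frac{1+z}{1-z}-1\big)$. It has one pole, at $1$, and one $\gamma$-point, at $-1$. The logarithmic derivative of $F_{1,-1}+\lambda$ is $-1+\frac1{1+z}+\frac1{1-z}=\frac{1+z^2}{1-z^2}$, so the critical points are $\pm i$, both simple. The growth condition is clear. Hence $F_{1,-1}\in\mathcal T_1$.

The class is topological on purpose: if $g\in\mathcal T_N$ and $\varphi$ is a qc homeomorphism of $\mathbb C$ with $\varphi(\gamma)=\gamma$, then $\varphi g\varphi^{-1}\in\mathcal T_N$. The first two conditions are carried over by $\varphi$, extended by $\varphi(\infty)=\infty$. For the third, (5) gives $\log^+|\varphi(g(\varphi^{-1}(z)))|\le\Lambda\log^+|g(\varphi^{-1}(z))|+C$, and $|\varphi^{-1}(z)|\le C|z|^\Lambda$ tends to $\infty$ with $z$.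

**Lemma 4.** Let $g\in\mathcal T_N$ be meromorphic, with poles $P_k$ and $\gamma$-points $Q_k$. Then
$$g(z)=\gamma+\omega\,e^{az}\,\frac{\prod_k(z-Q_k)}{\prod_k(z-P_k)},\qquad a,\omega\in\mathbb C\setminus\{0\}.$$

*Proof.* The map $g$ is locally injective at poles and $\gamma$-points, so these are simple. Put $\Pi_0=\prod(z-Q_k)$ and $\Pi_\infty=\prod(z-P_k)$. Then $(g-\gamma)\Pi_\infty/\Pi_0$ is entire and zero-free, so it equals $e^h$ with $h$ entire. The growth condition gives $\operatorname{Re}h(z)\le C'|z|^{m'}$ for large $|z|$, so $h$ is a polynomial by Borel–Carathéodory. It remains to see that $\deg h=1$, and here we count critical points: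
$$g'=e^h\,\frac{h'\Pi_0\Pi_\infty+\Pi_0'\Pi_\infty-\Pi_0\Pi_\infty'}{\Pi_\infty^2}.$$
At $P_k$ the numerator equals $-\Pi_0\Pi_\infty'\ne0$. So its zeros are exactly the critical points of $g$ with multiplicity. There are exactly $2N$, all simple, so the numerator has degree $2N$. In $\Pi_0'\Pi_\infty-\Pi_0\Pi_\infty'$ the leading terms $Nz^{2N-1}$ cancel, so this polynomial has degree at most $2N-2$. Hence $h'\not\equiv0$, the numerator has degree $2N+\deg h'$, and $\deg h'=0$. $\square$

## 5. Straightening a map that is non-holomorphic on a set visited once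

The next lemma turns a hand-made map into a meromorphic one. The key condition is (c): after leaving the bad set $K$, an orbit is trapped in a region $Y$ disjoint from $K$.

**Lemma 5.** Let $g:\mathbb C\to\hat{\mathbb C}$ be continuous, $K\subset\mathbb C$ compact, $Y\subset\mathbb C$ open, such that

- (a) $g$ is meromorphic on $\mathbb C\setminus K$ and not constant on any component of it;
- (b) every point of $K$ has a neighborhood on which $g$ is a finite valued orientation preserving $C^1$-diffeomorphism onto its image, and $|\bar\partial g/\partial g|\le\frac13$ on $K$;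
- (c) $g(K)\subset Y$, $g(Y)\subset Y$, $K\cap Y=\emptyset$.

Let $X_0=K$ and, for $m\ge1$, $X_m=\{z:g^j(z)\in\mathbb C\setminus K\ (0\le j<m),\ g^m(z)\in K\}$. Put $\mu=\bar\partial g/\partial g$ on $X_0$, $\mu=(g^m)^*(\mu|_K)$ on $X_m$, and $\mu=0$ elsewhere. Then $\mu$ is a well-defined element of $L^\infty$ with $\|\mu\|_\infty\le\frac13$. If $\varphi$ is a qc homeomorphism of $\mathbb C$ with coefficient $\mu$, then $\varphi g\varphi^{-1}$ is meromorphic, and $\varphi$ is conformal on every open set $Y'$ with $Y'\cap K=\emptyset$ and $g(Y')\subset Y'$, in particular on $Y$.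

*Proof.* *$\mu$ is well defined.* The set $\Omega_m=\{z:g^j(z)\in\mathbb C\setminus K,\ j<m\}$ is open and $g^m$ is meromorphic on it. By (a) $g$ is open off $K$, so $g^m$ is nonconstant on every component of $\Omega_m$. Thus $X_m=\Omega_m\cap(g^m)^{-1}(K)$ is Borel. The $X_m$ are disjoint, since the index $m$ is the first time at which the orbit is in $K$. Critical points of $g^m$ are countable, so $\mu$ is defined a.e. Pullback by holomorphic maps preserves $|\mu|$, so $\|\mu\|_\infty\le\frac13$.

*Invariance: $g^*\mu=\mu$ a.e.* Let $z\notin K$, $g(z)\ne\infty$. Then $z\in X_{m+1}$ iff $g(z)\in X_m$, for $m\ge0$. So by definition $\mu=g^*\mu$ at a.e. such $z$; here we use that preimages of null sets under nonconstant holomorphic maps are null. Let $z\in K$. Then $g(z)\in Y$. Orbits starting in $Y$ stay in $Y$ and never meet $K$, so $\mu=0$ on $Y$, and $(g^*\mu)(z)=(\bar\partial g/\partial g)(z)=\mu(z)$.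

*Meromorphy.* Let $\Delta$ be the set of poles of $g$ and of points where $g$ is not locally injective. It is discrete in $\mathbb C\setminus K$ and, by (b), does not accumulate on $K$. So it is closed and discrete in $\mathbb C$. Near a point outside $\Delta$ the map $g$ is a qc homeomorphism onto its image: it is holomorphic off $K$ and has dilatation at most $\frac13$ on $K$. The qc maps $\varphi\circ g$ and $\varphi$ have the same coefficient there by invariance, so by (Q3) $\varphi g\varphi^{-1}$ is conformal near the corresponding point. At the isolated points of $\varphi(\Delta)$ the map $\varphi g\varphi^{-1}$ is continuous into $\hat{\mathbb C}$, so the singularity is removable or a pole.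

*Last assertion.* Orbits starting in $Y'$ stay in $Y'$ and avoid $K$. So $Y'$ is disjoint from all $X_m$, $\mu=0$ on $Y'$, and $\varphi$ is conformal there by (Q3). $\square$

## 6. Maximal linearization domains

We now define precisely the domain in which critical values will live. Let $g$ be meromorphic in $\mathbb C$, nonconstant, with at least one pole. Let $(y_j)_{j\bmod n}$ be a linearizable cycle in $\mathbb C$ of period $n$ and multiplier $\lambda$. We linearize at $y_2$, because our critical values will lie near $y_2$.

**Definition (the domains $U^{(j)}$).** Let $L=L_g$ be the normalized linearizer of $g^n$ at $y_2$. Let $R=R_g$ be the supremum of all $r>0$ such that $L$ converges and is univalent on $D_r$ and the sets $L(D_r),g(L(D_r)),\dots,g^{n-1}(L(D_r))$ contain no pole of $g$. (Each set is defined because the previous one is pole-free.) Put $U^{(j)}=g^j(L(D_R))\ni y_{j+2}$ for $0\le j<n$, and $U=U_g=U^{(0)}$.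

Clearly $R>0$. Also $R<\infty$: otherwise $L$ is entire and univalent, hence affine, and $L(\mathbb C)=\mathbb C$ contains a pole. The properties pass to the increasing union $D_R$, and $g^n\circ L(\zeta)=L(\lambda\zeta)$ on $D_R$ by the identity theorem.

As an example, take $g(z)=\lambda z/(1-z)$, $n=1$, $L(\zeta)=\frac{(1-\lambda)\zeta}{1-\lambda+\zeta}$ from Section 2. This $L$ is Möbius with pole at $\lambda-1$. The pole $z=1$ of $g$ equals $L(\zeta)$ exactly for $\zeta=(\lambda-1)/\lambda$, again of modulus $|1-\lambda|$. So $R=|1-\lambda|$. Since $L^{-1}(w)=\frac{(1-\lambda)w}{1-\lambda-w}$, $U$ is the half-plane $\{|w|<|w-(1-\lambda)|\}$, with the pole $1$ on its boundary.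

**Lemma 6.** In the situation above:

- (a) $g:U^{(j)}\to U^{(j+1)}$ is bijective (indices mod $n$).
- (b) The $U^{(j)}$ are pairwise disjoint.
- (c) (Maximality) Let $\ell:D_r\to\mathbb C$ be univalent, $\ell(0)=y_2$, $d=\ell'(0)$, with $g^j(\ell(D_r))$ pole-free for $0\le j<n$ and $g^n\circ\ell(\zeta)=\ell(\lambda\zeta)$. Then $\ell(\zeta)=L(d\zeta)$, $|d|r\le R$ and $\ell(D_r)\subset U$.
- (d) (Affine invariance) If $\psi(z)=pz+q$, $p\ne0$, and $\hat g=\psi g\psi^{-1}$ with cycle $(\psi(y_j))$, then $L_{\hat g}(\zeta)=\psi(L_g(\zeta/p))$ and $R_{\hat g}=|p|R_g$. So for $v\in U_g$ we have $|L_g^{-1}(v)|/R_g=|L_{\hat g}^{-1}(\psi(v))|/R_{\hat g}$.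

*Proof.* (a) $g^n:U\to U$ is bijective, being conjugate by $L$ to $\zeta\mapsto\lambda\zeta$ on $D_R$. So $g^j$ is injective on $U$ for $j\le n$, and $g^n(U)=U$. Surjectivity of $g:U^{(j)}\to U^{(j+1)}$ is the definition for $j<n-1$ and the equality $g^n(U)=U$ for $j=n-1$; injectivity follows from that of $g^{j+1}$ on $U$.

(b) On $U^{(i)}$ the map $g^n$ is conjugate by the univalent map $g^iL$ to the rotation, so $y_{i+2}$ is its only fixed point there. Suppose $x=g^iL(\zeta)=g^jL(\zeta')\in U^{(i)}\cap U^{(j)}$ with $i\ne j$. If $\zeta=0$ or $\zeta'=0$, then $x$ is fixed by $g^n$, so $x=y_{i+2}=y_{j+2}$, which is impossible. Otherwise the closure of the $g^n$-orbit of $x$ is, on the one hand, the Jordan curve $g^iL(\{|w|=|\zeta|\})$ and, on the other, $g^jL(\{|w|=|\zeta'|\})$, because irrational rotations have dense orbits on circles. The interior of this curve is $g^iL(D_{|\zeta|})$: this is a bounded domain whose boundary is the curve. Likewise the interior is $g^jL(D_{|\zeta'|})$. So $U^{(i)}$ contains the two distinct fixed points $y_{i+2}$ and $y_{j+2}$ of $g^n$, a contradiction.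

(c) By uniqueness of the normalized linearizer, $\ell(\zeta/d)=L(\zeta)$ near $0$. So $L$ converges and is univalent on $D_{|d|r}$ with pole-free images. Hence $|d|r\le R$, and $\ell(D_r)=L(D_{|d|r})\subset U$.

(d) $\psi(L_g(\zeta/p))$ has value $\psi(y_2)$ and derivative $1$ at $0$, and it linearizes $\hat g^n$. Poles correspond under $\psi$. The last equality follows from $L_{\hat g}^{-1}(\psi(v))=pL_g^{-1}(v)$. $\square$

Part (d) provides our invariant: the relative depth $|L^{-1}(v)|/R$ of a critical value $v\in U$ does not change under affine conjugacy respecting the cycles.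

## 7. Inserting zero–pole pairs at preimages of the Siegel cycle

**Proposition 7.** Let $f$ be as in (4). There are a qc homeomorphism $\varphi$ of $\mathbb C$ fixing $0$ and $\gamma$ and a meromorphic $G\in\mathcal T_N$ such that $y_j^0:=\varphi(x_j)$ is a linearizable cycle of $G$ of period $n$ and multiplier $\lambda$, with $y_1^0=0$ and $y_j^0\ne\gamma$. No $y_j^0$ is a pole or a $\gamma$-point of $G$. All critical values of $G$ lie in $U=U_G$.

*Proof.* **Step 1: where to operate.** We choose places whose image lies in the Siegel discs but which lie outside them. Let $L_f$ be the normalized linearizer of $f^n$ at $x_1=0$, $V_1=L_f(D_r)$ with $r$ small, $V_j=f^{j-1}(V_1)$, $V=\bigcup_{j=1}^nV_j$. For small $r$ the map $L_f$ is univalent on $D_r$, the $V_j$ are disjoint, $f$ is injective on each, and $f(V)=V$. Let $p_k=2\pi ik$, $1\le k\le N$. Then $f(p_k)=f(0)=x_2$. No $p_k$ is on the cycle: $p_k=x_j$ would give $x_{j+1}=x_2$, so $x_j=x_1=0$. Decreasing $r$ and then choosing $\rho>0$ small, we may assume that the closed discs $\overline{D(p_k,\rho)}$ are disjoint from each other and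 from $V$, and that $f$ maps each into a compact subset of $V_2$.

**Step 2: the surgery.** We write a map with poles near the $p_k$ that equals $f$ elsewhere. Let $\chi_k$ be smooth with values in $[0,1]$, $\chi_k=1$ on $\overline{D(p_k,\rho/2)}$, $\chi_k=0$ off $D(p_k,\rho)$. Put $\mathcal A_k=\{\rho/2\le|z-p_k|\le\rho\}$ and, for small $\delta\ne0$,
$$\tilde G(z)=\gamma+ce^z\prod_{k=1}^N\Big(1+\frac{\delta\chi_k(z)}{z-p_k}\Big).$$
At most one factor differs from $1$ at each point, and $\tilde G=f$ off $\bigcup D(p_k,\rho)$.

**Step 3: $\tilde G\in\mathcal T_N$ for $|\delta|$ small, with critical values in $V_2$.** We check the map region by region.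

Near $\mathcal A_k$ we have $\tilde G-f=\delta\cdot ce^z\chi_k(z)/(z-p_k)$, which is $\delta$ times a fixed smooth function. So $\tilde G$ is $C^1$-close to $f$ there. Since $f'\ne0$, $|\partial\tilde G|$ is bounded below and $|\bar\partial\tilde G|=O(|\delta|)$. Hence $\tilde G$ is an orientation preserving local diffeomorphism at each point of $\mathcal A_k$, $|\bar\partial\tilde G/\partial\tilde G|\le\frac13$ on $\mathcal A_k$, and $\tilde G(\mathcal A_k)\subset V_2$.

The poles are $p_1,\dots,p_N$, and they are simple. The equation $\tilde G=\gamma$ means $z-p_k=-\delta\chi_k(z)$ for some $k$. If $|\delta|<\rho/2$ then $|z-p_k|<\rho/2$, so $\chi_k(z)=1$ and $z=p_k-\delta$. Thus there are exactly $N$ $\gamma$-points.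

In $D(p_k,\rho/2)$ put $u=z-p_k$. Since $e^{p_k}=1$,
$$\tilde G=\gamma+ce^u\Big(1+\frac\delta u\Big),\qquad \tilde G'=ce^u\,\frac{u^2+\delta u-\delta}{u^2}.$$
The quadratic has two distinct roots $u=\pm\sqrt\delta\,(1+O(|\delta|^{1/2}))$, so there are exactly two critical points in this disc, both simple. Their critical values are $\gamma+c+O(|\delta|^{1/2})=x_2+O(|\delta|^{1/2})\in V_2$. At the $\gamma$-point $u=-\delta$ the quadratic equals $-\delta\ne0$, so $\gamma$-points are not critical.

Off $\bigcup D(p_k,\rho)$ we have $\tilde G=f$, which is locally injective, and $\log^+|\tilde G(z)|=O(|z|)$ at infinity. Altogether $\tilde G\in\mathcal T_N$.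

**Step 4: straightening.** This makes the map meromorphic without touching the Siegel cycle. Lemma 5 applies to $\tilde G$ with $K=\bigcup\mathcal A_k$ and $Y=V$: indeed $\tilde G(K)\subset V_2\subset V$, $\tilde G(V)=f(V)=V$, and $K\cap V=\emptyset$. Let $\varphi$ be the resulting qc map fixing $0$ and $\gamma$, and $G=\varphi\tilde G\varphi^{-1}$. It is meromorphic and lies in $\mathcal T_N$. Since $\varphi$ is conformal on $V$ and $\tilde G=f$ on $V$, $(y_j^0)$ is a linearizable cycle of $G$ with period $n$ and multiplier $\lambda$. The points $p_k$ and $p_k-\delta$ lie in $D(p_k,\rho)$, hence not in $V$, so no $y_j^0$ is a pole or a $\gamma$-point. Also $x_j\ne\gamma$ gives $y_j^0\ne\gamma$.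

**Step 5: critical values lie in $U_G$.** We compare $\varphi(V_2)$ with the maximal domain. The map $\ell=\varphi\circ f\circ L_f:D_r\to\varphi(V_2)$ is univalent, $\ell(0)=y_2^0$, and $G^n\ell(\zeta)=\varphi ff^nL_f(\zeta)=\ell(\lambda\zeta)$. The sets $G^j(\ell(D_r))\subset\varphi(V)$ contain no pole. By Lemma 6(c), $\varphi(V_2)\subset U$. All critical values of $G$ lie in $\varphi(V_2)$ by Step 3. $\square$

Multiplying by $1+\delta/(z-p_k)$ without the cutoff $\chi_k$ would have given a meromorphic map at once, but it would have changed the germs along the cycle. The cutoff leaves $f$ unchanged on $V$, and the cost, non-holomorphy on $\mathcal A_k$, is paid once per orbit.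

## 8. Moving the critical values inside the Siegel disc

Let $G$ be as in Proposition 7, with $L,R,U^{(j)},U$ as in Section 6, and $\mathcal U=\bigcup_jU^{(j)}$. Let $P_k^0,Q_k^0$ be its poles and $\gamma$-points, $c_1,\dots,c_{2N}$ its critical points, and $v_i=G(c_i)=L(\zeta_i)$ with $|\zeta_i|<R$. By definition of $\mathcal T_N$, $v_i\ne\gamma$. The $\zeta_i$ need not be distinct. We build a family of maps with critical values $L(\zeta_i+\tau_i)$ in place of $L(\zeta_i)$, up to qc conjugacy.

**Step 1: small domains $B_i$ around the critical points.** This isolates the places where we change $G$. Choose pairwise disjoint closed discs $D_i'$ about $c_i$ containing no pole and no other critical point, with $G\ne v_i$ on $D_i'\setminus\{c_i\}$. For small $\kappa>0$ let $W_i=L(D(\zeta_i,\kappa))$, where $\overline{D(\zeta_i,\kappa)}\subset D_R$ and $\overline{W_i}\cap(G(\partial D_i')\cup\{\gamma\})=\emptyset$. This is possible because $v_i\notin G(\partial D_i')\cup\{\gamma\}$. Let $B_i$ be the component of $G^{-1}(W_i)$ containing $c_i$. It is connected and does not meet $\partial D_i'$,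 so $B_i\subset\operatorname{int}D_i'$.

The map $G:B_i\to W_i$ is proper: if $z_k\in B_i$ has values in a compact subset of $W_i$ and $z_k\to z\in D_i'$, then $G(z)\in W_i$. So $z$ lies in the open set $G^{-1}(W_i)$, and its component contains $z_k$ for large $k$, so it is $B_i$. Its degree is $2$, because $c_i$ is the only preimage of $v_i$ in $B_i$ and has multiplicity $2$. The closures $\overline{B_i}$ are compact and disjoint. Put $B=\bigcup B_i$.

**Step 2: $B\cap\mathcal U=\emptyset$.** This guarantees that changes on $B$ do not affect the Siegel discs. If $j\ne n-1$, then $G(U^{(j)})=U^{(j+1)}$ is disjoint from $U\supset W_i$ by Lemma 6(b), so $B_i\cap U^{(j)}=\emptyset$. Let $j=n-1$. The map $G:U^{(n-1)}\to U$ is bijective and conformal; let $G_*^{-1}$ be its inverse. The set $Z=G_*^{-1}(W_i)=U^{(n-1)}\cap G^{-1}(W_i)$ is open and connected. It is also relatively closed in $G^{-1}(W_i)$: if $z_k=G_*^{-1}(w_k)\to z\in G^{-1}(W_i)$, then $w_k\to G(z)\in W_i$, so $z=G_*^{-1}(G(z))\in Z$. Hence $Z$ is a component of $G^{-1}(W_i)$, and $G$ is injective on it. On the component $B_i$, of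 degree $2$ with a critical point, $G$ is not injective. So $Z\ne B_i$, hence $Z\cap B_i=\emptyset$, that is, $B_i\cap U^{(n-1)}=\emptyset$.

**Step 3: the deformed maps.** We push the critical value in the linearizing coordinate. Let $\chi_0$ be smooth with values in $[0,1]$, with compact support in $D_\kappa$ and $\chi_0=1$ on $D_{\kappa/2}$. Let $S_0=\operatorname{supp}d\chi_0$, a compact subset of $D_\kappa\setminus\{0\}$. For $\tau\in\mathcal N=\{\tau\in\mathbb C^{2N}:|\tau_i|<\eta\}$ put
$$\sigma_i(\zeta)=\zeta+\tau_i\chi_0(\zeta-\zeta_i).$$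
Let $m_i(\zeta)=\partial_{\bar\zeta}\chi_0(\zeta-\zeta_i)$ and $l_i(\zeta)=\partial_\zeta\chi_0(\zeta-\zeta_i)$. As $\chi_0$ is real, $|m_i|=|l_i|\le s_0:=\sup|\partial\chi_0|$; choose $\eta\le1/(4s_0)$. Then $\tau_i\chi_0$ is Lipschitz with constant at most $\frac12$. So $\sigma_i$, extended by the identity, is injective with positive Jacobian and is a diffeomorphism of $\mathbb C$. Being the identity outside $D(\zeta_i,\kappa)$ and near its boundary, it maps $D(\zeta_i,\kappa)$ onto itself. Its Beltrami coefficient is
$$\frac{\tau_im_i}{1+\tau_il_i},\qquad\Big|\frac{\tau_im_i}{1+\tau_il_i}\Big|\le\frac{\eta s_0}{1-\eta s_0}\le\frac13. \tag{6}$$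
Let $h_i=L^{-1}\circ G:B_i\to D(\zeta_i,\kappa)$, which is proper of degree $2$ with only critical point $c_i$, and set
$$\tilde G_\tau=L\circ\sigma_i\circ h_i\ \text{ on }B_i,\qquad \tilde G_\tau=G\ \text{ off }B .$$
By properness $\{z\in B_i:h_i(z)-\zeta_i\in\operatorname{supp}\chi_0\}$ is a compact subset of $B_i$, and $\tilde G_\tau=G$ off the union of these sets. So $\tilde G_\tau$ is continuous. It has the same local degrees and the same poles as $G$. It has the same $\gamma$-points, since $\tilde G_\tau(B_i)=W_i\not\ni\gamma$. It differs from $G$ only on a bounded set. Hence $\tilde G_\tau\in\mathcal T_N$. Moreover $\tilde G_\tau=G$ on $\mathcal U$, and $\tilde G_\tau(c_i)=L(\zeta_i+\tau_i)$.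

**Step 4: straightening.** We return to meromorphic maps. Let $K_i=\{z\in B_i:h_i(z)-\zeta_i\in S_0\}$, which is compact and does not contain $c_i$, and $K=\bigcup K_i$. Off $K$ the map $\tilde G_\tau$ is meromorphic and locally nonconstant, since there $\sigma_i$ is locally a translation. At points of $K_i$ it is a local diffeomorphism with dilatation $\le\frac13$ by (6). We have $\tilde G_\tau(K)\subset U$, $\tilde G_\tau(\mathcal U)=\mathcal U$ and $K\cap\mathcal U=\emptyset$. So Lemma 5 applies with $Y=\mathcal U$ and gives a coefficient $\mu_\tau$. Let $\varphi_\tau$ be the qc map with coefficient $\mu_\tau$ fixing $0$ and $\gamma$, and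
$$F_\tau=\varphi_\tau\tilde G_\tau\varphi_\tau^{-1},$$
a meromorphic map in $\mathcal T_N$.

**Step 5: holomorphic dependence on $\tau$.** We need this to speak of open sets of parameters. Since $\tilde G_\tau(B)\subset U$ and $\mathcal U$ is invariant and disjoint from $B$, a $\tilde G_\tau$-orbit meets $B$ at most once. So in Lemma 5 a point of $X_m$ has its first $m$ iterates $0,\dots,m-1$ outside $B$, where $\tilde G_\tau=G$, and
$$X_m=\{z:G^j(z)\in\mathbb C\setminus B\ (j<m),\ G^m(z)\in K\}$$
is independent of $\tau$. Also $\tilde G_\tau^m=G^m$ near each point of $X_m$, because $\tilde G_\tau=G$ off a compact subset of $B$. On $K_i$ the coefficient of $\tilde G_\tau$ is (6) composed with $h_i$, times $\overline{h_i'}/h_i'$; pulling back by $G^m$ multiplies by another unimodular factor. So a.e. on $\bigcup X_m$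
$$\mu_\tau=\theta\,\frac{\tau_im}{1+\tau_il},\qquad|\theta|=1,$$
where $\theta,i,m,l$ depend on the point but not on $\tau$, and $|m|,|l|\le s_0$. Elsewhere $\mu_\tau=0$. Since $\eta s_0<1$, the expansion in powers of $\tau_il$ converges in $L^\infty$. So $\tau\mapsto\mu_\tau\in L^\infty$ is holomorphic with norm $\le\frac13$, and by (Q1) $\tau\mapsto\varphi_\tau(z)$ is holomorphic for every $z$.

We state the outcome.

**Proposition 8.** For $\tau\in\mathcal N$, $F_\tau\in\mathcal T_N$ is meromorphic with poles $\varphi_\tau(P_k^0)$ and $\gamma$-points $\varphi_\tau(Q_k^0)$. The map $\varphi_\tau$ is conformal on $\mathcal U$ and conjugates $G$ to $F_\tau$ there. Hence $(\varphi_\tau(y_j^0))_j$ is a linearizable cycle of $F_\tau$ of period $n$ and multiplier $\lambda$, with $\varphi_\tau(y_1^0)=0$. The critical values of $F_\tau$ are $\varphi_\tau(L(\zeta_i+\tau_i))$, $1\le i\le2N$, and $\varphi_\tau(z)$ is holomorphic in $\tau$ for every $z$. $\square$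

## 9. Depths of critical values and openness

The maps $F_\tau$ are all linearizable, but they might be few: different $\tau$ might give the same map. The depths of the critical values exclude this for holomorphic families of $\tau$. First we compute them.

**Lemma 9.** For $F=F_\tau$ with the cycle $(\varphi_\tau(y_j^0))$, all critical values lie in $U_F$. The multiset of the numbers $|L_F^{-1}(\text{critical value})|/R_F$, taken over the $2N$ critical points, is $\{|\zeta_i+\tau_i|/R\}_{1\le i\le2N}$.

*Proof.* Since $\varphi_\tau$ carries $U$ into $U_F$, the only danger is that $U_F$ is larger than $\varphi_\tau(U)$. We show that it is not.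

*One inequality.* Let $d=\varphi_\tau'(y_2^0)\ne0$. The map $\varphi_\tau\circ L$ on $D_R$ satisfies the hypotheses of Lemma 6(c) for $F$. So $\varphi_\tau L(\zeta)=L_F(d\zeta)$, $|d|R\le R_F$, and $\varphi_\tau(U^{(j)})\subset U_F^{(j)}$ for all $j$.

*$\varphi_\tau(B_i)\cap U_F^{(j)}=\emptyset$.* We need this so that the surgery region stays outside the possibly larger domains. Let $x$ be in the intersection. Then $F(x)\in\varphi_\tau(W_i)\subset\varphi_\tau(U)\subset U_F^{(0)}$ and $F(x)\in U_F^{(j+1)}$, so $j=n-1$ by Lemma 6(b). Now $F:U_F^{(n-1)}\to U_F^{(0)}$ is bijective and maps the subset $\varphi_\tau(U^{(n-1)})$ of $U_F^{(n-1)}$ onto $\varphi_\tau(U)\ni F(x)$. So $x\in\varphi_\tau(U^{(n-1)})$, contradicting $B_i\cap\mathcal U=\emptyset$.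

*The reverse inequality.* By the previous step $Y'=\varphi_\tau^{-1}(\bigcup_jU_F^{(j)})$ is open, forward invariant under $\tilde G_\tau$, and disjoint from $B\supset K$. By Lemma 5, $\varphi_\tau$ is conformal on $Y'$, and $\tilde G_\tau=G$ there. So $\zeta\mapsto\varphi_\tau^{-1}(L_F(d\zeta))$ is a univalent map on $D_{R_F/|d|}$ with value $y_2^0$ and derivative $1$ at $0$. It conjugates the rotation to $G^n$, and the images under $G^j$, $0\le j<n$, stay in $Y'$, which contains no pole of $G$. By Lemma 6(c), $R_F/|d|\le R$. Thus $R_F=|d|R$.

*Depths.* The critical values of $F$ are $\varphi_\tau(L(\zeta_i+\tau_i))=L_F(d(\zeta_i+\tau_i))$, and $|d(\zeta_i+\tau_i)|/R_F=|\zeta_i+\tau_i|/R$. $\square$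

**Lemma 10.** Let $\Theta:\mathcal N\to\mathbb C^{2N}$ be holomorphic, such that $\Theta(\tau)=\Theta(\tau')$ implies that $F_\tau$ and $F_{\tau'}$ are conjugate by an affine map taking $\varphi_\tau(y_j^0)$ to $\varphi_{\tau'}(y_j^0)$ for all $j$. Then $\Theta(\mathcal N)$ contains a nonempty open set.

*Proof.* If $\det\Theta'\not\equiv0$, use the inverse function theorem. Suppose $\det\Theta'\equiv0$. On the nonempty open set where the rank of $\Theta'$ is maximal it is constant and $<2N$. By the constant rank theorem some fibre of $\Theta$ contains a complex submanifold of positive dimension, so there is a nonconstant holomorphic $\beta=(\beta_i):D_1\to\mathcal N$ with $\Theta\circ\beta$ constant. All $F_{\beta(x)}$ are then affinely conjugate with matching cycles. An affine conjugacy carries critical points and critical values to critical points and critical values. So by Lemma 9 and Lemma 6(d) the multiset $\{|\zeta_i+\beta_i(x)|\}_i$ does not depend on $x\in D_1$. Hence each continuous function $|\zeta_i+\beta_i|$ takes only finitely many values on the connected set $D_1$, and is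 constant. A holomorphic function of constant modulus is constant, so all $\beta_i$ are constant, a contradiction. $\square$

## 10. Proof of Theorem 1: reaching $\lambda ze^z$

Assume that $0$ is a Siegel fixed point of $E$. Apply Sections 7–9 to $f=E$, that is $n=1$, $c=\lambda$, $\gamma=-\lambda$, with $N=1$.

**Step 1: the maps $F_\tau$ are the maps $F_{s,t}$ of (3).** This identifies the family found by surgery. By Lemma 4, $F_\tau=-\lambda+\omega e^{az}(z-Q)/(z-P)$ with $P=\varphi_\tau(P_1^0)$, $Q=\varphi_\tau(Q_1^0)$. Both are nonzero: $y_1^0=0$ is neither a pole nor a $\gamma$-point of $G$, and the injective map $\varphi_\tau$ fixes $0$. Put $s=-1/Q$, $t=-1/P$. The condition $F_\tau(0)=0$ gives $F_\tau=\lambda\big(e^{az}\frac{1+sz}{1+tz}-1\big)$. Then $F_\tau'(0)=\lambda(a+s-t)=\lambda$ gives $a=1-s+t$, and $a\ne0$ by Lemma 4. So $F_\tau=F_{s,t}$.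

**Step 2: an open set of linearizable parameters.** We apply the openness lemma. Put
$$\Theta(\tau)=(s,t)=\Big(-\frac1{\varphi_\tau(Q_1^0)},\ -\frac1{\varphi_\tau(P_1^0)}\Big).$$
It is holomorphic from $\mathcal N\subset\mathbb C^2$ to $\mathbb C^2$ and determines $F_\tau$, and the cycle is $\{0\}$. By Lemma 10, $\Theta(\mathcal N)$ contains a nonempty open set $O$; it lies in $\{1-s+t\ne0\}$. For all $(s,t)\in O$ the origin is linearizable for $F_{s,t}$.

**Step 3: transfer to $H_{0,0}$.** The change of parameters $\varepsilon=1-s+t$, $u=t/\varepsilon$ is biholomorphic from $\{1-s+t\ne0\}$ onto $\{\varepsilon\ne0\}$, with inverse $t=\varepsilon u$, $s=1-\varepsilon+\varepsilon u$. It maps $O$ onto a nonempty open set $O'$. By (3), $H_{\varepsilon,u}(w)=\varepsilon F_{s,t}(w/\varepsilon)$ is linearizable for all $(\varepsilon,u)\in O'$. By Proposition 3 the origin is linearizable for $H_{0,0}(w)=\lambda\int_0^w(1+t)e^t\,dt$. By Geyer's theorem $\alpha$ satisfies the Brjuno condition. $\blacksquare$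

## 11. Proof of Theorem 2: Hermite interpolation and a quadratic limit

Let $f$ with its Siegel cycle $(x_j)$ be as in (4). For a cycle we prescribe values and derivatives at $n$ points, and we aim at a quadratic polynomial instead of $\lambda ze^z$. Apply Sections 7–9 with $N=3n-1$. Step 3 shows why this number: $N-2n=n-1$ leaves room for a polynomial factor vanishing at $n-1$ points of the cycle.

**Step 1: a normal form depending holomorphically on $\tau$.** By Lemma 4, $F_\tau=\gamma+\omega e^{az}\prod_k(z-\varphi_\tau(Q_k^0))/\prod_k(z-\varphi_\tau(P_k^0))$ with $a=a(\tau)\ne0$. The points $\varphi_\tau(y_j^0)$, $\varphi_\tau(P_k^0)$, $\varphi_\tau(Q_k^0)$ are holomorphic in $\tau$. So are the derivatives $\varphi_\tau'(y_j^0)\ne0$: by Cauchy's formula they are integrals over a small circle in $\mathcal U$, on which $\varphi_\tau$ is uniformly bounded and holomorphic in $\tau$. The Riemann sums are holomorphic and uniformly bounded in $\tau$, and they converge to the integral, which is therefore holomorphic. Hence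
$$\lambda_j:=F_\tau'(\varphi_\tau(y_j^0))=G'(y_j^0)\,\frac{\varphi_\tau'(y_{j+1}^0)}{\varphi_\tau'(y_j^0)}\ne0,\qquad\prod_j\lambda_j=\lambda,$$
is holomorphic in $\tau$. Take the logarithmic derivative of $F_\tau-\gamma$ at $\varphi_\tau(y_1^0)=0$. Here $F_\tau(0)=\varphi_\tau(y_2^0)\ne\gamma$, because $y_2^0\ne\gamma$ and $\varphi_\tau$ fixes $\gamma$; and $\varphi_\tau(P_k^0),\varphi_\tau(Q_k^0)\ne0$ as before. We get
$$a(\tau)=\frac{\lambda_1}{\varphi_\tau(y_2^0)-\gamma}+\sum_k\Big(\frac1{\varphi_\tau(Q_k^0)}-\frac1{\varphi_\tau(P_k^0)}\Big),$$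
which is holomorphic. The map $\hat F_\tau(z)=a\,F_\tau(z/a)$ has the form
$$\hat F_\tau=C+e^z\,\frac A{B_*},\qquad C=a\gamma,\qquad B_*=\prod_k(z-a\varphi_\tau(P_k^0)),\qquad\deg A=N,$$
with the linearizable cycle $y_j=a\varphi_\tau(y_j^0)$, $y_1=0$, and $\hat F_\tau'(y_j)=\lambda_j$. The data $C,B_*,y_j,\lambda_j$ are holomorphic in $\tau$. So is $A$: its zeros are $a\varphi_\tau(Q_k^0)\ne0$, and its leading coefficient is determined by $A(0)=(y_2-C)B_*(0)$.

**Step 2: coordinates and openness.** We choose $2N$ numbers that determine $\hat F_\tau$. The $y_j$ are distinct and $B_*(y_j)\ne0$. Since $\hat F_\tau'=e^z\big(AB_*+A'B_*-AB_*'\big)/B_*^2$, the conditions $\hat F_\tau(y_j)=y_{j+1}$, $\hat F_\tau'(y_j)=\lambda_j$ are equivalent to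
$$A(y_j)=e^{-y_j}(y_{j+1}-C)B_*(y_j),\qquad A'(y_j)=e^{-y_j}\big[\lambda_jB_*(y_j)-(y_{j+1}-C)(B_*(y_j)-B_*'(y_j))\big].$$
Recall Hermite interpolation: for distinct $y_1,\dots,y_n$ there is exactly one polynomial $A_0$ of degree $\le2n-1$ with prescribed values and first derivatives at the $y_j$. Its coefficients solve a linear system whose determinant is, up to sign, $\prod_{i<j}(y_j-y_i)^4\ne0$, so they are holomorphic in the data. Therefore
$$A=A_0+S\,T,\qquad S=\prod_j(z-y_j)^2,\qquad\deg T\le N-2n=n-1,$$
and dividing $A-A_0$ by the monic polynomial $S$ shows that the coefficients of $T$ are holomorphic in $\tau$. Put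
$$\Theta(\tau)=(y_2,\dots,y_n;\ \lambda_1,\dots,\lambda_{n-1};\ C;\ B_*;\ T),$$
with $B_*$ given by its $N$ non-leading coefficients and $T$ by its $n$ coefficients. The number of coordinates is
$$(n-1)+(n-1)+1+(3n-1)+n=6n-2=2N .$$
Since $\lambda_n=\lambda/(\lambda_1\cdots\lambda_{n-1})$, $\Theta(\tau)$ determines $\hat F_\tau$ and its marked cycle. The map $z\mapsto az$ conjugates $F_\tau$ to $\hat F_\tau$ compatibly with the cycles. So $\Theta$ satisfies the hypothesis of Lemma 10, and $\Theta(\mathcal N)$ contains a nonempty open set $O\subset\mathbb C^{2N}$. For all data in $O$ the cycle $(y_j)$ of the corresponding map is linearizable.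

**Step 3: a line in $O$.** We look for a one-parameter family with fixed cycle and fixed derivatives in which only one quadratic coefficient moves. Fix a point $(y,\lambda_\cdot,C,B_*,T_0)\in O$ with map $F_0$, and let $T_1=\prod_{j=2}^n(z-y_j)$, of degree $n-1$ (so $T_1=1$ if $n=1$). For $|b|<\beta_1$ with $\beta_1>0$ small, the point with $T=T_0+bT_1$ and the same other coordinates lies in $O$. As $A_0$ and $S$ do not change, its map is
$$F_b=F_0+b\,v,\qquad v=e^z\,\frac{S\,T_1}{B_*} .$$
So $(y_j)$ is a linearizable cycle of $F_b$, with multiplier $\lambda$, for $|b|<\beta_1$. The function $v$ vanishes to order exactly $2$ at $y_1=0$ and to order $3$ at $y_j$, $j\ge2$. For $n=1$, $v=e^zz^2/B_*$ and $\tfrac12v''(0)=1/B_*(0)$. The formula for $F_b$ makes sense for all $b\in\mathbb C$, and we now want $b\to\infty$.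

**Step 4: degrees in $b$.** We show that the top coefficients in $b$ of the linearizer form a convergent series. Consider the germs $w\mapsto F_b(y_j+w)-y_{j+1}$. The linear coefficient is $\lambda_j$, and for $k\ge2$ the $k$-th coefficient has degree $\le1\le k-1$ in $b$. The property "the $k$-th coefficient is a polynomial in $b$ of degree $\le k-1$ for all $k\ge1$" is preserved by composition of germs fixing $0$, since $(m-1)+\sum_{j=1}^m(i_j-1)=k-1$ when $i_1+\dots+i_m=k$. So it holds for the germ of $F_b^n$ at $0$ and, by (1) and the same count, for its normalized linearizer $\zeta+\sum_{k\ge2}l_k(b)\zeta^k$.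

The linearizer converges for $|b|<\beta_1$. By Baire's theorem, as in Proposition 3, there are $M$ and a closed disc $|b-b_0|\le\rho_0$ on which $|l_k(b)|\le M^k$ for all $k\ge2$. Let $\hat l_k$ be the coefficient of $b^{k-1}$ in $l_k(b)$. As $\deg l_k\le k-1$, it is also the coefficient of $(b-b_0)^{k-1}$, and Cauchy's estimates give $|\hat l_k|\le M^k\rho_0^{-(k-1)}$. So $\zeta+\sum_{k\ge2}\hat l_k\zeta^k$ converges near $0$.

**Step 5: the limit $b\to\infty$.** We identify this series as the linearizer of a quadratic polynomial. For $b\ne0$ consider $g_{b,j}(w)=b\big(F_b(y_j+w/b)-y_{j+1}\big)$. Its $k$-th coefficient is $b^{1-k}$ times that of $F_b$ at $y_j$. For $k\ge3$ this is $b^{1-k}\,O(b)\to0$. For $k=2$ it tends to $\tfrac12v''(y_j)$, which is $0$ for $j\ge2$. So coefficientwise, as $b\to\infty$,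
$$g_{b,1}\to\lambda_1w+\tfrac12v''(0)w^2,\qquad g_{b,j}\to\lambda_jw\quad(2\le j\le n).$$
Each coefficient of a composition is a polynomial in finitely many coefficients of the factors. Hence the germ $b\,F_b^n(w/b)=g_{b,n}\circ\dots\circ g_{b,1}(w)$ converges coefficientwise to
$$\mathcal P(w)=\lambda w+q\,w^2,\qquad q=\tfrac12\lambda_2\cdots\lambda_n\,v''(0)\ne0 .$$
The normalized linearizer of $b\,F_b^n(w/b)$ is $\zeta+\sum_{k\ge2}b^{1-k}l_k(b)\zeta^k$, and $b^{1-k}l_k(b)\to\hat l_k$ by the definition of $\hat l_k$. Passing to the limit in (1) for each $k$, we see that $\zeta+\sum_{k\ge2}\hat l_k\zeta^k$ is the normalized linearizer of $\mathcal P$. It converges by Step 4, so the quadratic polynomial $\mathcal P$ has a Siegel fixed point with multiplier $\lambda$ at $0$. By the theorem of Yoccoz and Okuyama quoted in Section 1, $\alpha$ satisfies the Brjuno condition. $\blacksquare$
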